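
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Euclidean balls are the only convex bodies that are hardest to approximate
in mean width by inscribed polytopes}


\begin{abstract}
For a convex body $K\subset\mathbb R^n$ let $F_N(K)$ be the smallest relative loss of mean
width when $K$ is replaced by a polytope $P\subset K$ with at most $N$ vertices. For
$N\ge n+1$ it is known that Euclidean balls maximize $F_N$, and that in the plane discs are the
only maximizers. We show that for all $n\ge 3$ and $N\ge 3$, in particular for all $N\ge n+1$,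
balls are the only maximizers. The proof averages over rotations the polytopes spanned by the
boundary points of $K$ whose normals are the rotated vertices of an optimal polytope for the
ball. In the case of equality, for every edge of the optimal polytope and almost every rotation,
the two boundary points belonging to the edge differ by a multiple of the difference of their
normals. In dimension at least three, this condition for a single edge that is not a diameter of
the sphere forces $K$ to be a ball. For $N=2$ the maximizers are exactly the bodies of constant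
width.
\end{abstract}

\section{The question and the answer}

Let $\mathcal K^n$ be the set of convex bodies in $\mathbb R^n$, that is, of compact convex
sets with nonempty interior. Let $B_n$ be the Euclidean unit ball, $\kappa_n$ its volume,
$S=\mathbb S^{n-1}$ the unit sphere, and $\sigma$ the surface area measure on $S$. The support
function of a nonempty compact convex set $K$ is $h_K(u)=\max_{x\in K}\langle x,u\rangle$, and
its mean width is
\[
w(K)=\frac{2}{n\kappa_n}\int_{S}h_K\,d\sigma=2\int_S h_K\,d\bar\sigma ,
\]
where $\bar\sigma=\sigma/(n\kappa_n)$ is the rotation invariant probability measure on $S$.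
Since $h_K(u)+h_K(-u)$ is the width of $K$ in the direction $u\in S$, the number $w(K)$ is the
average width of $K$. In particular $w(B_n)=2$.

For $N\ge 1$ let $\mathscr P_N(K)$ be the set of all polytopes contained in $K$, possibly with
empty interior, that have at most $N$ vertices. Mean width is monotone, so $P\subset K$ implies
$w(P)\le w(K)$. For $K\in\mathcal K^n$ we have $w(K)>0$, and we set
\[
F_N(K)=\inf_{P\in\mathscr P_N(K)}\frac{w(K)-w(P)}{w(K)} .
\]
This is the relative error of the best approximation of $K$ from inside by a polytope with at
most $N$ vertices. It is unchanged when $K$ is translated or dilated, and a large value means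
that $K$ is hard to approximate. It is known that balls are the hardest bodies,
$F_N(K)\le F_N(B_n)$ for all $K\in\mathcal K^n$ and $N\ge n+1$, and that for $n=2$ discs are
the only maximizers. Hoehner~\cite{Hoehner} asks whether balls are the only maximizers in
dimensions $n\ge 3$ as well.

The smallest values of $N$ show that the answer is not automatic. A polytope with one vertex is
a point and has mean width $0$, so $F_1\equiv 1$ and every body is a maximizer. With two
vertices one has only segments, the best segment is a diameter of $K$, and we shall see that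
the maximizers are the bodies of constant width, many of which are not balls. The planar result
suggests that three vertices are enough to exclude such bodies. This is the case.

\begin{theorem}\label{thm:main}
Let $n\ge 3$ and $N\ge 3$. If $K\in\mathcal K^n$ and $F_N(K)=F_N(B_n)$, then $K$ is a Euclidean
ball. In particular this holds for all $N\ge n+1$.
\end{theorem}

\begin{theorem}\label{thm:small}
Let $n\ge 2$. Then $F_1\equiv 1$, and $F_2(K)\le F_2(B_n)$ for every $K\in\mathcal K^n$, with
equality if and only if $K$ has constant width.
\end{theorem}

Balls of every center and radius attain the value $F_N(B_n)$, and the proof of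
Theorem~\ref{thm:main} shows that $F_N(K)\le F_N(B_n)$ for all $N\ge 3$, including
$3\le N\le n$. Together with the planar result just quoted, the two theorems therefore describe
the maximizers of $F_N$ over $\mathcal K^n$ for every $n\ge 2$: they are exactly the Euclidean
balls if $N\ge 3$, exactly the bodies of constant width if $N=2$, and all convex bodies if
$N=1$.

\medskip
The idea is to transplant a polytope from the ball to $K$. A vertex $x\in S$ of a polytope
$Q\subset B_n$ is the point of $B_n$ with outer normal $x$. For a general $K$ we use instead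
the point of $K$ with outer normal $x$, and since no position of $K$ relative to $Q$ is
preferred, we rotate $Q$ and average. Let $\mu$ be the Haar probability measure on $SO(n)$,
which is invariant under left and right translations. Fix $K$, write $h=h_K$, let
$D\subset\mathbb R^n\setminus\{0\}$ be the set of points at which $h$ is differentiable, and let
$f=\nabla h$ on $D$. For $u\in D\cap S$ the vector $f(u)$ is the unique point of $K$ with outer
normal $u$, and $D$ contains almost every direction (Section~\ref{sec:contact}).

\begin{theorem}\label{thm:average}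
Let $n\ge 2$ and $K\in\mathcal K^n$. Let $X=\{x_1,\dots,x_m\}\subset S$ consist of $m\ge 2$
distinct points and let $Q=\operatorname{conv}X$. For $\mu$-almost every $\rho$ put
$P_\rho=\operatorname{conv}\{f(\rho x_1),\dots,f(\rho x_m)\}\subset K$. Then
\begin{equation}\label{eq:avg}
\int_{SO(n)}w(P_\rho)\,d\mu(\rho)\ \ge\ \frac{w(K)}2\,w(Q).
\end{equation}
If $n\ge 3$ and $X$ is not of the form $\{x,-x\}$, then equality in \eqref{eq:avg} holds only if
$K$ is a Euclidean ball.
\end{theorem}

When $Q$ is optimal for $B_n$, inequality \eqref{eq:avg} says that some $P_\rho$ approximates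
$K$ at least as well, in the relative sense, as $Q$ approximates $B_n$. Uniqueness comes from the
equality statement. It uses nothing about $Q$ except that its vertices lie on $S$ and are not
just two antipodal points. So we do not need to know any optimal polytope.

Section~\ref{sec:contact} recalls the facts on contact points and proves an averaging formula.
Section~\ref{sec:two} carries out the whole argument by hand for two orthogonal points and a
smooth body. Sections~\ref{sec:ineq} and \ref{sec:rigid} then treat general $Q$ and general $K$,
and Section~\ref{sec:end} derives Theorems~\ref{thm:main} and \ref{thm:small}.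

\section{Contact points and their rotation averages}\label{sec:contact}

Let $R=\max_{x\in K}|x|$. The function $h=h_K$ is convex, $1$-homogeneous
($h(tz)=th(z)$ for $t>0$), and Lipschitz with constant $R$. By Rademacher's theorem it is
differentiable almost everywhere. The set $D$ is a Borel cone, so integration in polar
coordinates gives $\bar\sigma(S\setminus D)=0$. The map $f=\nabla h$ is Borel on $D$ and
$0$-homogeneous, and $|f|\le R$. We also use \emph{Euler's relation}: if a $1$-homogeneous
function $H$ is differentiable at $u$, then $\langle\nabla H(u),u\rangle=H(u)$, as one sees by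
differentiating $H(tu)=tH(u)$ at $t=1$.

For $u\in D$, $f(u)$ is the unique $y\in K$ with $\langle y,u\rangle=h(u)$; see
\cite[\S1.7]{Schneider}. Indeed, such a $y$ exists by compactness, and for each of them
$h-\langle y,\cdot\rangle\ge 0$ vanishes at $u$. Hence the gradient of this function at $u$ is
$0$, that is, $y=f(u)$. We call $f(u)$ the \emph{contact point} of $K$ with normal $u$. For
$u,u'\in D$ we have $\langle f(u),u\rangle\ge\langle f(u'),u\rangle$ and
$\langle f(u'),u'\rangle\ge\langle f(u),u'\rangle$, and addition gives
\begin{equation}\label{eq:mono}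
\langle f(u)-f(u'),u-u'\rangle\ge 0 .
\end{equation}

For fixed $x\in S$ the map $\rho\mapsto\rho x$ carries $\mu$ to $\bar\sigma$. So $\rho x\in D$
for $\mu$-almost every $\rho$, and the rotated contact point
\[
g_x(\rho)=\rho^{-1}f(\rho x)
\]
is defined for almost every $\rho$. It is the contact point of $\rho^{-1}K$ with normal $x$.
The next lemma says that on average it is $\tfrac12w(K)\,x$, the contact point of the ball
centered at the origin that has the same mean width as $K$. The version with a weight $\varphi$
serves a second purpose. A general $h$ is differentiable only almost everywhere, but its weighted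
rotation averages are differentiable at every $z\ne 0$.

\begin{lemma}\label{lem:avg}
Let $\varphi\ge 0$ be continuous on $SO(n)$ with $\int\varphi\,d\mu=1$, and let
$h_\varphi(z)=\int\varphi(\rho)\,h(\rho z)\,d\mu(\rho)$. Then $h_\varphi$ is $1$-homogeneous and
is differentiable at every $z\ne 0$, with
\[
\nabla h_\varphi(z)=\int\varphi(\rho)\,\rho^{-1}f(\rho z)\,d\mu(\rho).
\]
In particular $\displaystyle\int g_x\,d\mu=\frac{w(K)}2\,x$ for every $x\in S$.
\end{lemma}

\begin{proof}
Homogeneity is clear. Fix $z\ne 0$. For almost every $\rho$ we have $\rho z\in D$, and then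
$z'\mapsto h(\rho z')$ has gradient $\rho^{-1}f(\rho z)$ at $z$. So if $z_k\to 0$ with
$z_k\ne 0$, the quotients
\[
\frac{h(\rho(z+z_k))-h(\rho z)-\langle\rho^{-1}f(\rho z),z_k\rangle}{|z_k|}
\]
tend to $0$ for almost every $\rho$. They are bounded by $2R$. Multiplying by $\varphi(\rho)$
and integrating, dominated convergence gives the formula. For $\varphi\equiv 1$ we have
$h_\varphi(z)=|z|\int_S h\,d\bar\sigma=\frac{w(K)}2|z|$, whose gradient at $x\in S$ is
$\frac{w(K)}2x$.
\end{proof}

\section{Two points, by hand}\label{sec:two}

Let $n\ge 2$, $X=\{x_1,x_2\}$ and $g_i=g_{x_i}$. A segment has mean width proportional to its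
length:
\begin{equation}\label{eq:segment}
w([y,y'])=\int_S|\langle y-y',v\rangle|\,d\bar\sigma(v)=c_n|y-y'|,\qquad
c_n=\int_S|\langle e,v\rangle|\,d\bar\sigma(v)>0 ,
\end{equation}
for any $e\in S$. The segment $P_\rho=[f(\rho x_1),f(\rho x_2)]$ has length
$|g_1(\rho)-g_2(\rho)|$, so the triangle inequality for integrals and Lemma~\ref{lem:avg} give
\[
\int w(P_\rho)\,d\mu=c_n\int|g_1-g_2|\,d\mu\ \ge\ c_n\Big|\int(g_1-g_2)\,d\mu\Big|
=\frac{w(K)}2\,c_n|x_1-x_2|=\frac{w(K)}2\,w([x_1,x_2]).
\]
This is \eqref{eq:avg}. Since the integral of $g_1-g_2$ is a positive multiple of $x_1-x_2$,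
equality holds if and only if $g_1-g_2$ is almost everywhere a nonnegative multiple of
$x_1-x_2$. The sign is automatic by \eqref{eq:mono}, so equality means
\begin{equation}\label{eq:parallel}
f(\rho x_1)-f(\rho x_2)\in\mathbb R\,\rho(x_1-x_2)\qquad\text{for $\mu$-almost every }\rho :
\end{equation}
\emph{contact points differ by a multiple of the difference of their normals.} What this says
about $K$ depends on the angle between $x_1$ and $x_2$.

\medskip
\emph{Antipodal points.} If $x_2=-x_1$, condition \eqref{eq:parallel} does not force $K$ to be a
ball, since it holds for every body of constant width. If the width is $d$, then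
$h(z)+h(-z)=d|z|$ for all $z$, and taking gradients gives $f(u)-f(-u)=d\,u$ whenever $u\in S$ and
$u,-u\in D$.

\medskip
\emph{Orthogonal points, smooth body.} Let $n\ge 3$, $\langle x_1,x_2\rangle=0$, and assume in
this paragraph and the next that $h$ is continuously differentiable on
$\mathbb R^n\setminus\{0\}$. Suppose that \eqref{eq:parallel} holds. By continuity it then holds
for every $\rho$. Since $n\ge 3$, every orthonormal pair $a,b$ is of the form
$\rho x_1,\rho x_2$ with $\rho\in SO(n)$, so for all such pairs
\[
f(a)-f(b)=\Lambda(a,b)\,(a-b),\qquad \Lambda(a,b)=\Lambda(b,a).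
\]
Fix $a$ and let $b=b(t)$ move along a smooth curve in the unit sphere of $a^\perp$. Its velocity
$\tau$ is orthogonal to both $a$ and $b$, so
\[
\frac{d}{dt}\big(h(b)-\langle f(a),b\rangle\big)=\langle f(b)-f(a),\tau\rangle
=\Lambda(a,b)\,\langle b-a,\tau\rangle=0 .
\]
By Euler's relation the differentiated quantity equals
$\langle f(b)-f(a),b\rangle=\Lambda(a,b)\langle b-a,b\rangle=\Lambda(a,b)$. The unit sphere of
$a^\perp$ is connected, because $n\ge 3$. Hence $\Lambda(a,b)=\Lambda(a)$ does not depend on $b$,
and $h(b)=\langle f(a),b\rangle+\Lambda(a)$ for all unit $b\perp a$. Geometrically, the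
projection of $K$ to the hyperplane $a^\perp$ is a ball of radius $\Lambda(a)$ centered at the
projection of $f(a)$.

It remains to see that these balls fit together. Put $p(a)=f(a)-\Lambda(a)a$. If $a\perp b$, then
$\Lambda(a)=\Lambda(b)$ by symmetry, and $f(a)-f(b)=\Lambda(a)(a-b)$ says that $p(a)=p(b)$.
Any two unit vectors $a,a'$ have a common orthogonal unit vector, because $n\ge 3$. Therefore
$\Lambda\equiv\lambda$ and $p(\cdot)\equiv p$ are constant, and
$h(a)=\langle f(a),a\rangle=\lambda+\langle p,a\rangle$. Integration over $S$ gives
$\lambda=w(K)/2>0$, and the body is the ball $p+\lambda B_n$.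

\medskip
For the general theorem three things are missing: sets $X$ with more than two points, angles
other than $\pi/2$, and bodies whose support function is not smooth. The first is the subject of
Section~\ref{sec:ineq}, the other two of Section~\ref{sec:rigid}.

\section{The inequality for general $Q$ and its equality case}\label{sec:ineq}

Let $X=\{x_1,\dots,x_m\}$ and $Q$ be as in Theorem~\ref{thm:average}, and let $g_i=g_{x_i}$. By
rotation invariance $w(P_\rho)=w(\operatorname{conv}\{g_1(\rho),\dots,g_m(\rho)\})$. The map
$(y_1,\dots,y_m)\mapsto w(\operatorname{conv}\{y_1,\dots,y_m\})=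
2\int_S\max_i\langle y_i,v\rangle\,d\bar\sigma(v)$ is convex, so \eqref{eq:avg} is Jensen's
inequality combined with $\int g_i\,d\mu=\frac{w(K)}2x_i$. To read off the equality case we
write the argument out. In each direction $v$ we replace the maximum by the term that would be
maximal for $Q$.

\begin{proof}[Proof of \eqref{eq:avg}]
For $v\in S$ let $i(v)$ be the smallest index $i$ with $\langle x_i,v\rangle=h_Q(v)$. This is a
Borel function of $v$. Then
\begin{equation}\label{eq:select}
w(P_\rho)=2\int_S\max_k\langle g_k(\rho),v\rangle\,d\bar\sigma(v)\ \ge\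
2\int_S\langle g_{i(v)}(\rho),v\rangle\,d\bar\sigma(v).
\end{equation}
All integrands are bounded and measurable in $(\rho,v)$. Integrating over $\rho$ and using
Fubini's theorem and Lemma~\ref{lem:avg}, we get
\[
\int w(P_\rho)\,d\mu\ \ge\ 2\int_S\Big\langle\frac{w(K)}2\,x_{i(v)},v\Big\rangle d\bar\sigma(v)
=\frac{w(K)}2\cdot 2\int_S h_Q\,d\bar\sigma=\frac{w(K)}2\,w(Q).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:edge}
Suppose that equality holds in \eqref{eq:avg}. If $[x_i,x_j]$ is an edge of $Q$ (possibly $Q$
itself, when $m=2$), then $f(\rho x_i)-f(\rho x_j)\in\mathbb R\,\rho(x_i-x_j)$ for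
$\mu$-almost every $\rho$.
\end{lemma}

\begin{proof}
Equality in \eqref{eq:avg} means that the integral over $\rho$ of the difference of the two sides
of \eqref{eq:select} is zero. So the nonnegative function
$\max_k\langle g_k(\rho),v\rangle-\langle g_{i(v)}(\rho),v\rangle$ of $(\rho,v)$ has integral
zero, and for almost every $\rho$ it vanishes for almost every $v\in S$. Fix such a $\rho$ and
write $g_k$ for $g_k(\rho)$. For each $i$ consider the open cone
\[
C_i=\{v\in\mathbb R^n:\langle x_i,v\rangle>\langle x_k,v\rangle\ \text{for all }k\ne i\}.
\]
For $v\in C_i\cap S$ we have $i(v)=i$. Hence, by homogeneity, $\langle g_i-g_k,v\rangle\ge 0$ for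
all $k$ and almost every $v\in C_i$, and by continuity
\begin{equation}\label{eq:cone}
\langle g_i-g_k,v\rangle\ge 0\qquad\text{for all }k\text{ and all }v\in\overline{C_i}.
\end{equation}

Number the points so that the edge is $[x_1,x_2]$. Each $x_k$ is an extreme point of $B_n$ and
hence a vertex of $Q$, so no $x_k$ with $k\ge 3$ lies on this edge. As the edge is a face of $Q$,
there is a vector $v_0$ with
$\langle x_1,v_0\rangle=\langle x_2,v_0\rangle>\langle x_k,v_0\rangle$ for all $k\ge 3$ (if
$m=2$, take $v_0=0$). If $z\perp x_1-x_2$ is small enough, then $v=v_0+z$ has the same property.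
For small $\varepsilon>0$ the vector $v+\varepsilon(x_1-x_2)$ lies in $C_1$ and
$v-\varepsilon(x_1-x_2)$ in $C_2$, so $v\in\overline{C_1}\cap\overline{C_2}$. Now
\eqref{eq:cone}, applied once with each cone, gives $\langle g_1-g_2,v_0+z\rangle=0$.
Subtracting the case $z=0$, we find $\langle g_1-g_2,z\rangle=0$ for all small, hence for all,
$z\perp x_1-x_2$. So $g_1-g_2\in\mathbb R(x_1-x_2)$, and applying $\rho$ gives the claim.
\end{proof}

Thus every edge $[x_i,x_j]$ of $Q$ yields condition \eqref{eq:parallel} for the pair $x_i,x_j$.
An edge that is not a diameter of the sphere will be enough.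

\section{Rigidity}\label{sec:rigid}

\begin{lemma}\label{lem:rigid}
Let $n\ge 3$, let $K\in\mathcal K^n$, and let $x_1,x_2\in S$ with $x_2\ne\pm x_1$. If
\eqref{eq:parallel} holds, then $K$ is a Euclidean ball.
\end{lemma}

We follow the orthogonal case of Section~\ref{sec:two}, with two changes. First,
\eqref{eq:parallel} concerns only almost all rotations, while the argument differentiates along
the lower dimensional set of all $b\in S$ at a fixed distance from $a$. So we replace $h$ by an
average $h_\varphi$. It is differentiable away from the origin by Lemma~\ref{lem:avg}, and it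
inherits \eqref{eq:parallel} for \emph{every} rotation, because the condition is linear in $f$.
Second, for a general angle there may be no $b\in S$ that forms this angle with both of two given
vectors $a,a'\in S$. Such a $b$ exists when $a,a'$ are close, and we join distant vectors by a
chain.

\begin{proof}
Put $c=\langle x_1,x_2\rangle\in(-1,1)$, and call $a,b\in S$ \emph{neighbors} if
$\langle a,b\rangle=c$. Let $\varphi\ge 0$ be continuous on $SO(n)$ with $\int\varphi\,d\mu=1$,
and write $H=h_\varphi$ and $F=\nabla H$, which is defined on all of $\mathbb R^n\setminus\{0\}$.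

\smallskip
\emph{Step 1: parallel differences for all neighbors.} Let $a,b$ be neighbors. There is
$\eta\in SO(n)$ with $\eta x_1=a$ and $\eta x_2=b$. Indeed, an element of $O(n)$ with this
property exists, since the two pairs have the same inner products, and if its determinant is
$-1$ we compose it with a reflection fixing $a$ and $b$, which exists as $n\ge 3$. By
\eqref{eq:parallel}, $f(\rho x_1)-f(\rho x_2)=\ell(\rho)\,\rho(x_1-x_2)$ for almost every
$\rho$, where $\ell(\rho)=\langle f(\rho x_1)-f(\rho x_2),\rho(x_1-x_2)\rangle/|x_1-x_2|^2$ is
bounded and measurable. We use this at $\rho\eta$, which is allowed for almost every $\rho$ by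
right invariance of $\mu$. With Lemma~\ref{lem:avg},
\[
F(a)-F(b)=\int\varphi(\rho)\,\rho^{-1}\big(f(\rho\eta x_1)-f(\rho\eta x_2)\big)\,d\mu(\rho)
=\int\varphi(\rho)\ell(\rho\eta)\,d\mu(\rho)\;\eta(x_1-x_2).
\]
Since $\eta(x_1-x_2)=a-b$, all neighbors $a,b$ satisfy
\begin{equation}\label{eq:Lambda}
F(a)-F(b)=\Lambda(a,b)\,(a-b),\qquad
\Lambda(a,b)=\frac{\langle F(a)-F(b),a-b\rangle}{|a-b|^2}=\Lambda(b,a).
\end{equation}

\smallskip
\emph{Step 2: $\Lambda(a,b)$ depends only on $a$.} Fix $a$. The set $S_a$ of neighbors of $a$ is
a sphere of radius $\sqrt{1-c^2}>0$ and dimension $n-2\ge 1$, so any two of its points are joined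
by a smooth curve $b(t)$ in $S_a$. Its velocity $\tau$ satisfies $\tau\perp a$ and $\tau\perp b$.
Since $H$ is differentiable at $b(t)$,
\[
\frac{d}{dt}\big(H(b)-\langle F(a),b\rangle\big)=\langle F(b)-F(a),\tau\rangle
=\Lambda(a,b)\,\langle b-a,\tau\rangle=0 .
\]
By Euler's relation,
$H(b)-\langle F(a),b\rangle=\langle F(b)-F(a),b\rangle=(1-c)\,\Lambda(a,b)$. As $c\ne 1$,
$\Lambda(a,\cdot)$ is constant on $S_a$, and we write $\Lambda(a)$ for its value.

\smallskip
\emph{Step 3: neighbors see the same ball.} Put $p(a)=F(a)-\Lambda(a)a$. If $a,b$ are neighbors,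
the symmetry of $\Lambda$ gives $\Lambda(a)=\Lambda(a,b)=\Lambda(b,a)=\Lambda(b)$, and then
\eqref{eq:Lambda} gives $p(a)=p(b)$.

\smallskip
\emph{Step 4: $\Lambda$ and $p$ are constant.} Let $a,a'\in S$ form an angle $\delta<\pi$ with
$\cos(\delta/2)\ge|c|$. They have a common neighbor. To see this, let $m=(a+a')/|a+a'|$, let $q$
be a unit vector orthogonal to $a$ and $a'$, which exists as $n\ge 3$, and let
$s=c/\cos(\delta/2)\in[-1,1]$. Since $\langle a,m\rangle=\langle a',m\rangle=\cos(\delta/2)$, the
unit vector $b=sm+\sqrt{1-s^2}\,q$ satisfies $\langle a,b\rangle=\langle a',b\rangle=c$. By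
Step~3, $\Lambda(a)=\Lambda(a')$ and $p(a)=p(a')$. Because $|c|<1$, the condition on $\delta$
holds for all small $\delta$, and any two points of $S$ are joined by finitely many small steps
along a great circle. Hence $\Lambda\equiv\lambda$ and $p(\cdot)\equiv p$ on $S$, and Euler's
relation gives
\[
h_\varphi(u)=\langle F(u),u\rangle=\lambda+\langle p,u\rangle\qquad(u\in S).
\]
Integrating over $S$ and using rotation invariance,
$\lambda=\int_S h_\varphi\,d\bar\sigma=\int_S h\,d\bar\sigma=\frac{w(K)}2$.

\smallskip
\emph{Step 5: removing the average.} Let $\varphi_k$ be the multiple of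
$\rho\mapsto\max(0,\tfrac1k-\|\rho-I\|)$ with integral $1$, where $\|\cdot\|$ is the operator
norm. Since $h$ is Lipschitz with constant $R$, we have $|h(\rho u)-h(u)|\le R/k$ whenever
$u\in S$ and $\varphi_k(\rho)>0$. So $|h_{\varphi_k}-h|\le R/k$ on $S$, and Step~4, applied to
$\varphi_k$, provides $p_k\in\mathbb R^n$ with
\[
\Big|\frac{w(K)}2+\langle p_k,u\rangle-h(u)\Big|\le\frac Rk\qquad(u\in S).
\]
In particular the $p_k$ are bounded, and for a limit point $p$ of them
$h(u)=\frac{w(K)}2+\langle p,u\rangle$ on $S$. A compact convex set is determined by its support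
function, so $K=p+\frac{w(K)}2B_n$.
\end{proof}

\begin{proof}[Proof of the equality statement in Theorem~\ref{thm:average}]
Let $n\ge 3$, let $X$ not be of the form $\{x,-x\}$, and let equality hold in \eqref{eq:avg}. By
Lemmas~\ref{lem:edge} and \ref{lem:rigid} it suffices to find an edge $[x_i,x_j]$ of $Q$ with
$x_j\ne -x_i$. If $m=2$, then $Q$ itself is such an edge. If $m\ge 3$, then $\dim Q\ge 2$, since
a line meets $S$ in at most two points. Every vertex $x$ of a polytope of dimension at least two
lies on at least two edges, and at most one of these is $[x,-x]$.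
\end{proof}

\begin{remark}[The hypothesis $n\ge 3$]
The dimension enters the proof of Lemma~\ref{lem:rigid} in Step~1, in the connectedness of $S_a$
in Step~2, and in the choice of $q$ in Step~4. In the plane $S_a$ consists of two points, and
both Lemma~\ref{lem:rigid} and the equality statement of Theorem~\ref{thm:average} fail. Let
$u(\theta)=(\cos\theta,\sin\theta)$ and $u^\perp(\theta)=(-\sin\theta,\cos\theta)$, and let $K$
have support function $h(\theta)=1+\varepsilon\cos4\theta$ at $u(\theta)$ with
$0<\varepsilon<1/15$. This is the support function of a convex body, since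
$h+h''=1-15\varepsilon\cos 4\theta>0$. The body is not a disc, since $\cos4\theta$ is not of the
form $A+B\cos\theta+C\sin\theta$. Its contact points are $f(u(\theta))=h\,u+h'\,u^\perp$. Take
$x_1=u(\alpha)$ and $x_2=u(-\alpha)$ with $0<\alpha<\pi/2$ and $\tan\alpha=\sqrt5$. As
$u(\theta+\alpha)-u(\theta-\alpha)=2\sin\alpha\,u^\perp(\theta)$, condition \eqref{eq:parallel}
says that $f(u(\theta+\alpha))-f(u(\theta-\alpha))$ is orthogonal to $u(\theta)$, that is,
\[
\big(h(\theta+\alpha)-h(\theta-\alpha)\big)\cos\alpha
=\big(h'(\theta+\alpha)+h'(\theta-\alpha)\big)\sin\alpha .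
\]
The left side is $-2\varepsilon\sin4\theta\,\sin4\alpha\cos\alpha$ and the right side is
$-8\varepsilon\sin4\theta\,\cos4\alpha\sin\alpha$. From $\cos2\alpha=-\frac23$ and
$\sin2\alpha=\frac{\sqrt5}3$ we get $\sin4\alpha=-\frac{4\sqrt5}9$ and $\cos4\alpha=-\frac19$,
so $\sin4\alpha\cos\alpha=-\frac{4\sqrt5}{9}\cos\alpha=-\frac49\sin\alpha
=4\cos4\alpha\sin\alpha$. Thus \eqref{eq:parallel} holds for every rotation, and by
Section~\ref{sec:two} there is equality in \eqref{eq:avg}, although $x_2\neq\pm x_1$ and $K$ is
not a disc.
\end{remark}

\section{The maximizers of $F_N$}\label{sec:end}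

Put $G_N(K)=\sup_{P\in\mathscr P_N(K)}w(P)$, so that $F_N(K)=1-G_N(K)/w(K)$. To apply
Theorem~\ref{thm:average} we need an optimal polytope for $B_n$ whose vertices lie on $S$ and are
not just two antipodal points. This follows from the fact that mean width is \emph{strictly}
monotone. If $A\subsetneq A'$ are nonempty compact convex sets and $y\in A'\setminus A$, then
$h_{A'}\ge h_A$, and by separation $h_{A'}(u)\ge\langle y,u\rangle>h_A(u)$ for some $u\in S$. By
continuity $h_{A'}>h_A$ near $u$, and hence $w(A')>w(A)$.

\begin{lemma}\label{lem:optimal}
Let $n\ge 2$ and $N\ge 3$. There is $Q\in\mathscr P_N(B_n)$ with $w(Q)=G_N(B_n)$, and every such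
$Q$ has exactly $N$ vertices, all of them on $S$.
\end{lemma}

\begin{proof}
The map $(y_1,\dots,y_N)\mapsto w(\operatorname{conv}\{y_1,\dots,y_N\})$ is continuous on the
compact set $B_n^N$, so a maximizer exists. Let $Q$ be any maximizer, and let $q_1,\dots,q_m$
with $m\le N$ be its vertices.

If $m<N$, then adding to $Q$ a point of $B_n\setminus Q$, which is nonempty because $B_n$ is not
a polytope, and taking the convex hull would give an element of $\mathscr P_N(B_n)$ of larger
mean width. So $m=N\geq 3$.

Suppose that $|q_i|<1$. Choose $j\ne i$ and replace $q_i$ by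
$q_i'=q_i+\varepsilon(q_i-q_j)$, with $\varepsilon>0$ so small that $q_i'\in B_n$. Then $q_i$
lies in the open segment $(q_j,q_i')$. So the new convex hull contains $Q$, and $q_i'\notin Q$
because $q_i$ is an extreme point of $Q$. The new hull has at most $N$ vertices and larger mean
width, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $Q$ from Lemma~\ref{lem:optimal}. It is $\operatorname{conv}X$ with $X\subset S$ and
$|X|=N\ge 3$, so $X$ is not of the form $\{x,-x\}$. Each $P_\rho$ of Theorem~\ref{thm:average}
belongs to $\mathscr P_N(K)$. Hence $w(P_\rho)\le G_N(K)$, and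
\[
G_N(K)\ \ge\ \int w(P_\rho)\,d\mu(\rho)\ \ge\ \frac{w(K)}2\,w(Q)
=\frac{w(K)}{w(B_n)}\,G_N(B_n).
\]
This gives $F_N(K)\le F_N(B_n)$ for every $N\ge 3$, and so reproves the known inequality for
$N\ge n+1$. If $F_N(K)=F_N(B_n)$, then $G_N(K)/w(K)=G_N(B_n)/w(B_n)$, so the two ends coincide.
Equality holds in \eqref{eq:avg}, and $K$ is a Euclidean ball by Theorem~\ref{thm:average}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
A point has mean width $0$, so $F_1\equiv 1$. The elements of $\mathscr P_2(K)$ are the points
and segments in $K$, so $G_2(K)=c_n\operatorname{diam}K$ by \eqref{eq:segment}, and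
$F_2(K)=1-c_n\operatorname{diam}(K)/w(K)$. Now
\[
w(K)=\int_S\big(h_K(u)+h_K(-u)\big)\,d\bar\sigma(u)
\]
is the average of the widths of $K$. No width exceeds the diameter, since
$h_K(u)+h_K(-u)=\langle y-y',u\rangle\le|y-y'|$ for suitable $y,y'\in K$. Hence
$w(K)\le\operatorname{diam}K$ and $F_2(K)\le 1-c_n$, and $F_2(B_n)=1-c_n$ as
$\operatorname{diam}B_n=w(B_n)=2$. Since the width is a continuous function of $u$, equality
holds if and only if every width equals $\operatorname{diam}K$. This means that $K$ has constant
width, because the width in the direction of a longest segment in $K$ is always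
$\operatorname{diam}K$.
\end{proof}

\begin{remark}[The hypothesis $N\ge 3$]
Bodies of constant width that are not balls exist in every dimension $n\ge 2$; see
\cite{Schneider,MMO}. So uniqueness fails for $N=2$, and $N\ge 3$ in Theorem~\ref{thm:main}
cannot be weakened. A concrete example is given, with a fixed $e\in S$, by
\[
h(z)=|z|+\varepsilon\,\frac{\langle z,e\rangle^3}{|z|^2}\quad(z\ne 0),\qquad h(0)=0,
\]
with $\varepsilon>0$ small. The function $h$ is $1$-homogeneous and smooth off the origin. At
$u\in S$ its Hessian annihilates $u$, and on $u^\perp$ it is the identity plus a term of size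
$O(\varepsilon)$ uniform in $u$. So $h$ is convex for small $\varepsilon$ and is the support
function of a compact convex set $K$. All widths are $h(u)+h(-u)=2$, because the second term is
odd. In particular $K$ lies in no hyperplane and has interior points. It is not a ball, because
$u\mapsto\langle u,e\rangle^3$ is not the restriction to $S$ of an affine function.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hoehner}
Steven Hoehner,
\emph{On Minkowski symmetrizations of $\alpha$-concave functions and related applications},
arXiv:2301.12619 (2023).

\bibitem{MMO}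
Martini, Montejano, Oliveros,
\emph{Bodies of Constant Width}.

\bibitem{Schneider}
Schneider,
\emph{Convex Bodies: The Brunn--Minkowski Theory}.

\end{thebibliography}

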